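# The theta divisor of $\Phi_*\mathcal O_X(D)/\mathcal O_{X_t}$ on a generic pointed curve

## 1. A guess: on a generic curve, only degrees can obstruct

Push a line bundle forward along a power of Frobenius, divide out the structure sheaf, and twist the quotient by a line bundle whose degree makes the Euler characteristic zero. For a general twist one expects no sections at all. There is a numerical reason for which this can fail, namely an inequality between degrees. The natural first guess is that on a generic curve this is the only reason: if the inequality holds, then the general twist has no sections. This is a problem posed in the context of Yu Yang, "Maximums of generalized Hasse-Witt invariants and their applications to anabelian geometry", arXiv:2103.01073 (2021). Let us fix the words precisely and test the guess.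

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, and $X^\bullet=(X,D_X)$ is a smooth pointed stable curve over $k$ of genus $g=g_X$ with $r=n_X$ marked points, $2g-2+r>0$. We fix $t\ge1$ and put $n=p^t-1$, $q=p^t=n+1$. Powers of line bundles are tensor powers.

**Definition (component-generic).** The smooth curve $X^\bullet$ is component-generic if the image of $\operatorname{Spec}k\to\mathcal M_{g,r}\otimes\mathbb F_p$ is the generic point.

For instance, $(\mathbb P^1;0,1,\infty,\lambda)$ is component-generic exactly when $\lambda$ is transcendental over $\mathbb F_p$, because $\mathcal M_{0,4}=\mathbb P^1\setminus\{0,1,\infty\}$. We fix an ordering of $D_X$. This is harmless: reordering is an automorphism of the irreducible stack $\mathcal M_{g,r}\otimes\mathbb F_p$, so it fixes the generic point.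

**Definition (pairs).** $\widetilde{\mathscr P}_{X^\bullet,n}$ is the set of pairs $([\mathcal L],D)\ne([\mathcal O_X],0)$, where $D=\sum_{x\in D_X}d_xx$ with $d_x\in\{0,\dots,n-1\}$ and $\mathcal L$ is a line bundle with $\mathcal L^{n}\cong\mathcal O_X(-D)$. For such $D$ put $s(D)=\deg(D)/n\in\mathbb Z$.

**Definition (shifts).** For $0\le i\le t-1$, $D^{(i)}=\sum_xd^{(i)}_xx$, where $d_x^{(i)}\in\{0,\dots,n-1\}$ is the residue of $p^id_x$ modulo $n$.

For $p=2$, $t=2$ we have $n=3$, and the shift $D\mapsto D^{(1)}$ exchanges the coefficients $1$ and $2$. So $D=2x_1+2x_2+2x_3$ has $D^{(1)}=x_1+x_2+x_3$, with $s(D)=2$ and $s(D^{(1)})=1$.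

**Definition (the bundle).** Let $\Phi:X\to X_t$ be the $t$-th relative Frobenius, where $X_t=X\times_{k,\mathrm{Fr}^t}k$. Put $\mathcal E_D=\Phi_*(\mathcal O_X(D))/\mathcal O_{X_t}$.

The quotient has no torsion. Indeed, a torsion section is represented by a rational function $w$ pulled back from $X_t$, with pole orders on $X$ at most $d_x$. Orders of functions pulled back along $\Phi$ are multiples of $q>d_x$, so $w$ has no poles and is a section of $\mathcal O_{X_t}$. Hence $\mathcal E_D$ is a vector bundle of rank $q-1=n$. Write $s=s(D)$. Since $\chi(\Phi_*\mathcal O_X(D))=ns+1-g$, its degree is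
$$\deg\mathcal E_D=(ns+1-g)-q(1-g)=n(g-1+s),$$
so its slope is $g-1+s$, and $\chi(\mathcal E_D\otimes\mathcal J)=0$ for every $\mathcal J\in\mathrm{Pic}^{-s}(X_t)$.

**Definition (theta divisor).** $\Theta_{\mathcal E_D}$ exists if the closed locus $\{[\mathcal J]:H^0(X_t,\mathcal E_D\otimes\mathcal J)\ne0\}$ is a proper subset of $\mathrm{Pic}^{-s(D)}(X_t)$; it is then a divisor with this support.

If $\Theta_{\mathcal E_D}$ exists, then $\mathcal E_D$ is semistable, and this forces $\deg D^{(i)}\ge\deg D$ for all $i$ (we shall reprove these inequalities in (3)). The guess is the converse for component-generic $X^\bullet$.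

*First tests.* By Raynaud ($s(D)=0$) and Tamagawa ($s(D)\le1$), $\Theta_{\mathcal E_D}$ exists on every curve when $s(D)\in\{0,1\}$. This agrees with the guess. If $D=0$, all shifts are $0$. If $D\neq 0$, all shifts are nonzero, so their degrees are positive multiples of $n$, and for $s(D)=1$ the inequalities hold by themselves.

For $s(D)=2$ genericity begins to matter. Let $p$ be odd, $t=1$, $X=\mathbb P^1$, $D_X=\{0,1,\infty,\lambda\}$ and $D=\sum_x\frac{p-1}2x$. There is no inequality to check, yet $\Theta_{\mathcal E_D}$ exists if and only if $y^2=x(x-1)(x-\lambda)$ is ordinary. Since only finitely many $j$-invariants are supersingular, and they are algebraic over $\mathbb F_p$, a transcendental $\lambda$ gives an ordinary curve. The guess survives again.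

To test it for $t\ge2$ we need a way to compute by hand.

## 2. From sections of $\mathcal E_D$ to the rank of a $q$-linear map

**Definition (rank).** Let $F$ be a field of characteristic $p$. A map $\varphi:V\to V'$ of finite-dimensional $F$-vector spaces is $p^a$-linear if it is additive and $\varphi(cv)=c^{p^a}\varphi(v)$. Its rank is $\dim_F\operatorname{span}\varphi(V)$, which is the rank of its linearization $F\otimes_{\mathrm{Fr}^a,F}V\to V'$; its corank is $\dim V'-\operatorname{rank}\varphi$.

The rank does not change under extension of $F$. Since $\operatorname{span}\psi(\operatorname{span}S)=\operatorname{span}\psi(S)$ for semilinear $\psi$, the rank of a composite is at most the dimension of each space it passes through. Here is an example to keep in mind. The $p$-linear map $\varphi:F^2\to F$, $\varphi(x,y)=x^p-ay^p$ with $a\ne0$, has rank $1$. It kills a nonzero vector of $F^2$ if and only if $a$ is a $p$-th power in $F$. So whether $\varphi$ kills a line *does* depend on the field.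

**Definition (the map $\varphi_{\mathcal J,D}$).** Let $C$ be a proper reduced curve over a field of characteristic $p$, $D$ an effective divisor supported at smooth rational points, $\mathcal J$ a line bundle. The additive map $\mathcal J\to\mathcal J^q\subset\mathcal J^q(D)$, $u\mapsto u^q$, induces a $q$-linear map $\varphi_{\mathcal J,D}:H^1(C,\mathcal J)\to H^1(C,\mathcal J^q(D))$.

For a line bundle $\mathcal J$ on $X$ let $\mathcal J_{(t)}$ be its base change to $X_t$. As $k$ is perfect, $\mathcal J\mapsto\mathcal J_{(t)}$ is a degree-preserving bijection on isomorphism classes. The composite $X\to X_t\to X$ is the $t$-th absolute Frobenius, so $\Phi^*\mathcal J_{(t)}=\mathcal J^q$.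

**Lemma 1.** Let $\deg D=ns$, $\deg\mathcal J=-s$ and $H^0(X,\mathcal J)=H^0(X,\mathcal J^q(D))=0$ (automatic if $s>0$). Then
$$h^0(X_t,\mathcal E_D\otimes\mathcal J_{(t)})=g-1+s-\operatorname{rank}\varphi_{\mathcal J,D}.$$

*Proof.* Tensor $0\to\mathcal O_{X_t}\to\Phi_*\mathcal O_X(D)\to\mathcal E_D\to0$ with $\mathcal J_{(t)}$. By the projection formula the middle term becomes $\Phi_*(\mathcal J^q(D))$. Here $\mathcal J^q(D)$ has degree $-qs+ns=-s$, which explains the word "automatic". Since $H^0(\mathcal J^q(D))=0$, the long exact sequence identifies $H^0(\mathcal E_D\otimes\mathcal J_{(t)})$ with the kernel of $H^1(X_t,\mathcal J_{(t)})\to H^1(X,\mathcal J^q(D))$. By flat base change $H^1(X_t,\mathcal J_{(t)})=k\otimes_{\mathrm{Fr}^t,k}H^1(X,\mathcal J)$. The sheaf map sends the pullback of a local section $u$ of $\mathcal J$ to $u^q$. So our map is the linearization of $\varphi_{\mathcal J,D}$. Its source has dimension $h^1(\mathcal J)=g-1+s$ because $h^0(\mathcal J)=0$. $\square$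

**Factoring through one Frobenius at a time.** This step shows where the shifts $D^{(i)}$ come from. Write $d\in\{0,\dots,n-1\}$ as $d=\sum_{j=0}^{t-1}d_jp^j$ with digits $0\le d_j\le p-1$, not all equal to $p-1$. Since $p^t\equiv1$ modulo $n$, multiplication by $p^l$ rotates digits: $d^{(l)}=\sum_jd_jp^{(j+l)\bmod t}$, and this number lies in $\{0,\dots,n-1\}$ because not all digits are $p-1$. Its top digit is $d_{t-1-l}$. Passing from $d^{(l)}$ to $d^{(l+1)}$ removes the top digit from place $p^t$ and puts it at place $1$, so $d^{(l+1)}=p\,d^{(l)}-n\,d_{t-1-l}$ for $0\le l\le t-1$, with $d^{(t)}=d$.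

Put $D_l=\sum_xd_{x,t-1-l}\,x$ and $s_l=s(D^{(l)})$, with $s_t=s_0=s(D)$. These are integers since $\deg D^{(l)}\equiv p^l\deg D\equiv0\pmod n$. Then $D=\sum_{l}p^{t-1-l}D_l$ and
$$s_{l+1}=p\,s_l-\deg D_l\qquad(0\le l\le t-1).\tag{1}$$
Put $\mathcal B_0=\mathcal J$ and $\mathcal B_{l+1}=\mathcal B_l^p(D_l)$. Then $\mathcal B_t=\mathcal J^q(D)$, and $\varphi_{\mathcal J,D}$ is the composite of the $p$-linear maps
$$H^1(\mathcal B_0)\to H^1(\mathcal B_1)\to\cdots\to H^1(\mathcal B_t)$$
induced by $u\mapsto u^p$. If $\deg\mathcal J=-s_0$, then (1) gives $\deg\mathcal B_l=-s_l$.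

**The upper bound.** Suppose $D\ne0$ and $\deg\mathcal J=-s(D)$. Rotating digits keeps a nonzero number nonzero, so all $s_l\ge1$ and $h^1(\mathcal B_l)=g-1+s_l$. The composite passes through every $H^1(\mathcal B_l)$, hence
$$\operatorname{rank}\varphi_{\mathcal J,D}\le g-1+\min_{0\le l\le t-1}s_l,\tag{2}$$
and by Lemma 1
$$h^0(X_t,\mathcal E_D\otimes\mathcal J_{(t)})\ge s(D)-\min_ls_l.\tag{3}$$
This holds on *every* smooth curve. For $D=0$ all $s_l$ are $0$ and (3) is trivial. For $D=0$ and $\mathcal J=\mathcal L\not\cong\mathcal O_X$ with $\mathcal L^n\cong\mathcal O_X$, we have $\mathcal L^q\cong\mathcal L$, $H^0(\mathcal L)=0$ and $h^1(\mathcal L)=g-1$. So Lemma 1 applies to $\mathcal L$, and (2) holds for $\mathcal J=\mathcal L$ too.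

## 3. Three computations on $\mathbb P^1$

On $\mathbb P^1$ with coordinate $z$, the covering $\{z\ne\infty\},\{z\ne0\}$ gives, for $s\ge1$ and any base field $F$,
$$H^1(\mathbb P^1,\mathcal O(-s\infty))=F[z,z^{-1}]/\big(F[z]+z^{-s}F[z^{-1}]\big)=\bigoplus_{j=1}^{s-1}Fz^{-j}.\tag{4}$$
In genus $0$, $\mathrm{Pic}^{-s}$ is one point, so $\Theta_{\mathcal E_D}$ exists if and only if $h^0(\mathcal E_D(-s))=s-1-\operatorname{rank}\varphi$ is $0$.

*Four points.* Let $p=3$, $t=1$, $D=0+1+\infty+\lambda$, so $n=2$, $s=2$. Here $\varphi$ goes from $H^1(\mathcal O(-2\infty))=kz^{-1}$ to $H^1(\mathcal O(-6\infty+D))$. Let $f=z(z-1)(z-\lambda)$, whose divisor is $0+1+\lambda-3\infty$. Multiplication by $f$ identifies $\mathcal O(-6\infty+D)=\mathcal O(-5\infty+0+1+\lambda)$ with $\mathcal O(-2\infty)$, and $\varphi$ becomes $u\mapsto fu^3$. The coefficient of $z^{-1}$ in $fz^{-3}$ is the coefficient of $z^2$ in $f$. So $\varphi(z^{-1})=-(1+\lambda)z^{-1}$, which vanishes exactly for $\lambda=-1$; that is the supersingular curve $y^2=x^3-x$. The bundle $\mathcal E_D$ has rank $2$ and degree $2$. It is $\mathcal O(1)\oplus\mathcal O(1)$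 if $\lambda\ne-1$; if $\lambda=-1$ then $h^0(\mathcal E_D(-2))=1$ and it is $\mathcal O(2)\oplus\mathcal O$.

*Three points.* Let $p=2$, $t=2$, $D=2(x_1+x_2+x_3)$, so $s_0=2$, $s_1=1$. The map $\varphi$ is a composite $H^1(\mathcal O(-2))\to H^1(\mathcal O(-1))\to H^1(\mathcal O(-2))$ through zero, and $h^0(\mathcal E_D(-2))=1$. So $\Theta_{\mathcal E_D}$ does not exist, although a three-pointed line is component-generic. The inequalities really are needed.

*Five points.* Let $p=2$, $t=2$, $D=a_1+a_2+a_3+a_4+2a_5$ with all $a_h$ finite. Then $s_0=6/3=2$, and $D^{(1)}$ has degree $9$, so $s_1=3$ and the inequality holds. The digit divisors are $D_0=a_5$ and $D_1=a_1+\dots+a_4$. Multiplying by $f_0=z-a_5$ and $f_1=\prod_{h\le4}(z-a_h)$ as before, $\varphi=\varphi_1\circ\varphi_0$ with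
$$Fz^{-1}\xrightarrow{\ \varphi_0\ }Fz^{-1}\oplus Fz^{-2}\xrightarrow{\ \varphi_1\ }Fz^{-1},\qquad \varphi_l(u)=f_lu^2.$$
Let $e_1,e_3$ be elementary symmetric polynomials in $a_1,\dots,a_4$. Then $\varphi_0(z^{-1})=z^{-1}+a_5z^{-2}$, and $\varphi_1(xz^{-1}+yz^{-2})=(x^2e_3+y^2e_1)z^{-1}$, because $f_1$ has coefficient $e_3$ at $z$ and $e_1$ at $z^3$ (signs do not matter in characteristic $2$). So
$$\varphi(z^{-1})=(e_3+a_5^2e_1)\,z^{-1}.$$
For independent $a_1,\dots,a_5$ this is not zero, and $\Theta_{\mathcal E_D}$ exists.

In all cases the rank is as large as (2) permits as soon as the points are generic. This suggests the following precise statements.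

**Theorem 1.** Let $X^\bullet$ be smooth and component-generic, and let $([\mathcal L],D)\in\widetilde{\mathscr P}_{X^\bullet,n}$ be arbitrary. Then
$$\operatorname{rank}\varphi_{\mathcal L,D}=g-1+\min_{0\le i\le t-1}s(D^{(i)}),\qquad h^0(X_t,\mathcal E_D\otimes\mathcal L_{(t)})=s(D)-\min_is(D^{(i)}),$$
and the latter number is the minimum of $h^0(X_t,\mathcal E_D\otimes\mathcal J')$ over all $\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t)$.

**Theorem 2.** In this situation, $\Theta_{\mathcal E_D}$ exists if and only if $\deg D^{(i)}\ge\deg D$ for all $i\in\{0,\dots,t-1\}$. If these inequalities hold, then $[\mathcal L_{(t)}]\notin\Theta_{\mathcal E_D}$.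

So the guess is right: the answer is yes, for every smooth component-generic $X^\bullet$, every $t\ge1$ and every pair satisfying the inequalities. By (2), the rank formula comes down to the lower bound
$$\operatorname{rank}\varphi_{\mathcal L,D}\ge g-1+\min_ls_l.\tag{5}$$

## 4. Maximal rank of each factor is not enough

A sensible plan for (5) on $\mathbb P^1$ is to show that each $p$-linear factor $\varphi_l$ has the largest rank its dimensions allow, and then compose. The five-point example shows where this stops. Take $a_1,\dots,a_4\in k$ algebraically independent over $\mathbb F_2$, and $a_5=\sqrt{e_3/e_1}$. We check below that $e_3/e_1$ is not a square in $\mathbb F_2(a_1,\dots,a_4)$, so $a_5$ differs from $a_1,\dots,a_4$. Both $\varphi_0$ and $\varphi_1$ have rank $1$, the maximum. But the composite is zero: the line $\operatorname{span}\varphi_0(V_0)$ is exactly the one killed by $\varphi_1$. One needs the image of one map to be in good position with respect to the next map. One cannot move the two independently either: if a coefficient $d_x$ has several nonzero digits, the same point $x$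 occurs in several of the polynomials $f_l$.

What saves the generic case is the field of definition. For independent $a_h$ everything is defined over $K=\mathbb F_p(a_1,\dots,a_r)$, which is not perfect. In the example, a vector $xz^{-1}+yz^{-2}$ killed by $\varphi_1$ satisfies $x^2e_3=y^2e_1$. For nonzero $(x,y)$ with entries in $K$ this would make $e_3/e_1$ a square. It is not: in the lexicographic order the leading monomials of $e_3$ and $e_1$ are $a_1a_2a_3$ and $a_1$, and their exponents differ modulo $2$. Over $\overline K$, the vector $\sqrt{e_1}\,z^{-1}+\sqrt{e_3}\,z^{-2}$ *is* killed. So the right statement is: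

> over $K$, each $\varphi_l$ is in good position with respect to **every** $K$-subspace.

The images to which we apply it are $K$-subspaces, so nothing else about them need be known. The proof must show that leading exponents differ modulo $p$, since coordinates of vectors enter only through $p$-th powers.

## 5. A $p$-linear map in good position with respect to every rational subspace

Let $K=\mathbb F_p(a_1,\dots,a_r)$ with independent variables. Order $\mathbb Z^r$ lexicographically, first coordinate most significant. For a nonzero polynomial $P$ let $\nu(P)$ be its largest exponent vector, and put $\nu(P/Q)=\nu(P)-\nu(Q)$. Leading monomials multiply, so $\nu:K^\times\to\mathbb Z^r$ is a well-defined homomorphism. If one term of a finite sum of nonzero elements has strictly larger $\nu$ than all others, the sum is nonzero with that $\nu$ (clear denominators). In particular, a nonempty finite sum of nonzero elements with pairwise distinct $\nu$ is nonzero.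

**Lemma 3.** Let $\delta_h\in\{0,\dots,p-1\}$ for $1\le h\le r$, $f=\prod_h(z-a_h)^{\delta_h}=\sum_mc_mz^m$, $N=\sum_h\delta_h$. Let $s,s'\ge1$ be integers with $s'=ps-N$. Put $V=\bigoplus_{i=1}^{s-1}Kz^{-i}$, $V'=\bigoplus_{j=1}^{s'-1}Kz^{-j}$, and let $\varphi:V\to V'$ be the $p$-linear map with $\varphi(z^{-i})=\sum_{j=1}^{s'-1}c_{pi-j}z^{-j}$. Then for every $K$-subspace $W\subset V$,
$$\dim_K\operatorname{span}\varphi(W)=\min(\dim W,\,s'-1).$$

**Step 0: reduction to a sum of minors.** This step replaces the lemma by the nonvanishing of one explicit sum. Put $m=\min(s-1,s'-1)$. It is enough to prove $\dim\operatorname{span}\varphi(W)=m$ whenever $\dim W=m$. Indeed, if $\dim W\le m$, enlarge $W$ to dimension $m$; the linearization is then injective on the larger space, hence on $W$, and $\dim W\le s'-1$. If $\dim W>m$, then $m<s-1$, so $m=s'-1$, and an $m$-dimensional subspace of $W$ already has image spanning $V'$.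

For $m=0$ there is nothing to do. Let $m\ge1$ and let $w_b=\sum_iw_{b,i}z^{-i}$, $1\le b\le m$, be a basis of $W$. Then $\varphi(w_b)=\sum_j\big(\sum_iw_{b,i}^{\,p}c_{pi-j}\big)z^{-j}$. By Cauchy–Binet, and because Frobenius commutes with determinants, the minor with columns $J\subset\{1,\dots,s'-1\}$, $|J|=m$, is
$$\sum_IP_I^{\,p}\,\Delta_{I,J},\qquad P_I=\det(w_{b,i})_{b,\,i\in I},\quad\Delta_{I,J}=\det(c_{pi-j})_{i\in I,\,j\in J},\tag{6}$$
over $I\subset\{1,\dots,s-1\}$ with $|I|=m$. Some $P_I$ is nonzero. We must find one $J$ for which (6) is nonzero.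

**Step 1: leading exponents of the coefficients of $f$.** We count from the top degree: $c_{N-M}$ is the sum of $\prod_h\binom{\delta_h}{e_h}(-a_h)^{e_h}$ over vectors $e$ with $0\le e_h\le\delta_h$ and $\sum e_h=M$. The binomials are nonzero modulo $p$ since $\delta_h\le p-1$, and the monomials are distinct. So $c_{N-M}\ne0$ if and only if $0\le M\le N$. Put $\sigma_h=\delta_1+\dots+\delta_h$, $\sigma_0=0$. Comparing vectors lexicographically is the same as comparing their vectors of partial sums lexicographically. Every admissible $e$ has $e_1+\dots+e_h\le\min(M,\sigma_h)$, and the vector that fills $a_1$ first, then $a_2$, and so on, attains equality for all $h$. Hence $\nu(c_{N-M})=e(M)$, where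
$$e_1(M)+\dots+e_h(M)=E_h(M):=\min(M,\sigma_h)\quad\text{for all }h.$$

**Step 2: leading exponents of the determinants.** We want to know $\nu(\Delta_{I,J})$ with no cancellation to worry about. Let $I=\{i_1<\dots<i_m\}$, $J=\{j_1<\dots<j_m\}$, $M_{b,b'}=N-pi_b+j_{b'}$, so that the entry $c_{pi_b-j_{b'}}$ is $c_{N-M_{b,b'}}$. Write $M_b=M_{b,b}$. The claim is: *if $M_b\in[0,N]$ for all $b$, then $\Delta_{I,J}\ne0$ and $\nu(\Delta_{I,J})=\sum_be(M_b)$.*

By hypothesis the diagonal term is nonzero. Let $\tau\ne\mathrm{id}$ be a permutation whose term $\pm\prod_bc_{pi_b-j_{\tau(b)}}$ is nonzero, so all $M_{b,\tau(b)}\in[0,N]$. Choose a descent: $b'=b+1$ with $\tau(b)>\tau(b')$. Put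
$$M^+=M_{b,\tau(b)},\quad M^-=M_{b',\tau(b')},\quad y=M_{b,\tau(b')},\quad y'=M_{b',\tau(b)},$$
and $\alpha=p(i_{b'}-i_b)\ge p$, $\beta=j_{\tau(b)}-j_{\tau(b')}\ge1$. Then
$$M^+=M^-+\alpha+\beta,\qquad y=M^-+\alpha,\qquad y'=M^-+\beta.$$
So $y,y'$ lie strictly between $M^-$ and $M^+$, and $y+y'=M^++M^-$. Each $E_h$ is concave, hence $E_h(y)+E_h(y')\ge E_h(M^+)+E_h(M^-)$ for all $h$.

For some $h$ this is strict. Take the smallest $h$ with $\sigma_h>M^-$. It exists because $\sigma_r=N\ge M^+>M^-$, and $h\ge1$ because $\sigma_0=0\le M^-$. Then $\sigma_{h-1}\le M^-$, so $\sigma_h\le M^-+p-1$, which is less than both $y$ and $M^+$. Therefore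
$$E_h(y)+E_h(y')=\sigma_h+\min(y',\sigma_h)>\sigma_h+M^-=E_h(M^+)+E_h(M^-).$$

Exchanging the values of $\tau$ at $b$ and $b'$ thus gives a permutation with one inversion fewer, whose term is nonzero (since $y,y'\in[0,N]$) and has strictly larger $\nu$. Repeating, we arrive at the identity. So the diagonal term strictly dominates every other nonzero term, and the claim follows.

A small check: $p=2$, $N=3$, $\delta=(1,1,1)$, $I=J=\{1,2\}$. Then $\Delta_{I,J}=c_1c_2-c_0c_3$, the diagonal values are $M_1=2$, $M_2=1$, and $e(2)+e(1)=(2,1,0)$. The other term $c_0c_3$ has $\nu=(1,1,1)$, which is smaller.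

**Step 3: the case $s\le s'$.** Here $m=s-1$, so $W=V$ and $I=\{1,\dots,s-1\}$ is the only index set. We need just one $J$ to which Step 2 applies. Put
$$j_i=\max(i,\,pi-N),\qquad pi-N=s'-p(s-i).$$
Both entries increase strictly with $i$, so $j_i$ does. We have $1\le i\le j_i$, and $j_i\le s'-1$ because $i\le s-1\le s'-1$ and $s'-p(s-i)\le s'-p\le s'-1$. Finally $pi-N\le j_i\le pi$, which says $M_i=N-pi+j_i\in[0,N]$. By Step 2, (6) equals $P_I^{\,p}\Delta_{I,J}\ne0$.

**Step 4: the case $s>s'$.** Now $m=s'-1$, and the only possible choice is $J=\{1,\dots,m\}$. There are many $I$, with unknown $P_I$. We show that the terms have distinct $\nu$ modulo $p$.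

First, Step 2 applies to every $I$. Since $i_b\ge b$, $M_b=N-pi_b+b\le N-(p-1)b<N$. Since $m-b$ elements of $I\subset\{1,\dots,s-1\}$ exceed $i_b$, we have $i_b\le s-1-(m-b)=s-s'+b$. Hence $M_b=p(s-i_b)-(s'-b)\ge(p-1)(s'-b)\ge0$. So $\Delta_{I,J}\ne0$ and $\nu(\Delta_{I,J})=\sum_be(M_b)=:v$. Moreover
$$M_b-M_{b+1}=p(i_{b+1}-i_b)-1\ge p-1\ge1.\tag{7}$$

The claim is: *the class of $v$ modulo $p\mathbb Z^r$ determines $I$.* Call $[\sigma_{h-1},\sigma_h)$ the $h$-th block. It contains $\delta_h\le p-1$ integers, so two integers in it differ by at most $p-2$; by (7) at most one $M_b$ lies in it. As $0\le M_b<N$, each $M_b$ lies in exactly one block. Let $n_h=\#\{b:M_b\ge\sigma_h\}$, so $n_0=m$. By Step 1, $e_h(M)$ equals $\delta_h$ if $M\ge\sigma_h$, equals $M-\sigma_{h-1}$ if $M$ lies in block $h$, and equals $0$ if $M<\sigma_{h-1}$. There are two possibilities.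

- No $M_b$ lies in block $h$. Then $n_h=n_{h-1}$ and $n_{h-1}\delta_h-v_h=0$.
- One value $M$ lies in block $h$. Then $n_h=n_{h-1}-1$, and $n_{h-1}\delta_h-v_h=\delta_h-(M-\sigma_{h-1})=\sigma_h-M\in[1,\delta_h]\subset[1,p-1]$.

So if $n_{h-1}$ is known, the residue of $v_h$ modulo $p$ tells us whether block $h$ is occupied, by which value, and what $n_h$ is. Starting from $n_0=m$, induction on $h$ recovers the set of all $M_b$. Since $M_1>M_2>\cdots$, each $M_b$ is known, and so is $i_b=(N+b-M_b)/p$. This proves the claim.

To conclude: $\nu(P_I^{\,p}\Delta_{I,J})=p\,\nu(P_I)+\nu(\Delta_{I,J})\equiv\nu(\Delta_{I,J})$ modulo $p\mathbb Z^r$, whatever the $P_I$ are. The nonzero terms of (6) therefore have pairwise distinct $\nu$, and there is at least one. So (6) is nonzero, and Lemma 3 is proved. $\square$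

In the five-point example, $\varphi_1$ has $p=2$, $s=3$, $s'=2$, $N=4$, and $m=1$. The sets $I=\{1\},\{2\}$ give $M_1=3,1$, and $e(3)=(1,1,1,0)$, $e(1)=(1,0,0,0)$. These are the leading exponents of $e_3$ and $e_1$ used in Section 4.

## 6. The rank on $\mathbb P^1$ with independent marked points

**Proposition 4.** Let $D=\sum_{h=1}^rd_ha_h\ne0$ on $\mathbb P^1_K$ with $0\le d_h\le n-1$ and $\deg D=ns$, $s\in\mathbb Z$. Then $\operatorname{rank}\varphi_{\mathcal O(-s),D}=\min_{0\le l\le t-1}s_l-1$.

*Proof.* Take $\mathcal J=\mathcal O(-s\infty)$ and $f_l=\prod_h(z-a_h)^{d_{h,t-1-l}}$, whose divisor is $D_l-(\deg D_l)\infty$. By (1), multiplication by $f_l$ is an isomorphism $\mathcal O(-ps_l\infty+D_l)\cong\mathcal O(-s_{l+1}\infty)$. By induction $\mathcal B_l\cong\mathcal O(-s_l\infty)$, and $\mathcal B_l\to\mathcal B_{l+1}$ becomes $u\mapsto f_lu^p$. By (4), $H^1(\mathcal B_l)$ is $V_l=\bigoplus_{j=1}^{s_l-1}Kz^{-j}$. Expanding $f_lz^{-pi}=\sum_mc_mz^{m-pi}$, we see that the $l$-th map $\varphi_l:V_l\to V_{l+1}$ is the map of Lemma 3 with $(s_l,s_{l+1})$ in place of $(s,s')$. Both are at least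 $1$, since $D\ne0$.

Put $W_0=V_0$ and $W_{l+1}=\operatorname{span}\varphi_l(W_l)$. These are $K$-subspaces, so Lemma 3 gives $\dim W_{l+1}=\min(\dim W_l,s_{l+1}-1)$. Hence $\operatorname{rank}\varphi=\dim W_t=\min_ls_l-1$. $\square$

**The bound (5) in genus $0$.** Here $D\ne0$, since $D=0$ would force $\mathcal L\cong\mathcal O$; and $\mathcal L\cong\mathcal O(-s)$. The map $(\mathbb P^1)^r\setminus\{\text{diagonals}\}\to\mathcal M_{0,r}$ is dominant, so $(\mathbb P^1_K;a_1,\dots,a_r)$ lies over the generic point of $\mathcal M_{0,r}\otimes\mathbb F_p$. So does $X^\bullet$. Two field-valued points with the same image become isomorphic over a common extension field, and ranks do not change under field extension. So (5) is Proposition 4.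

## 7. Elliptic tails: genus at least one

For $g\ge1$ we degenerate $X$ to a curve on which the rank can be read off component by component. Ranks can only drop under specialization, so a lower bound on the special curve suffices. Two features of the special curve matter: torsion line bundles must extend over the family, and all marked points should sit on one rational component with independent coordinates.

**Definition (compact type).** A nodal curve with smooth components is of compact type if its dual graph is a tree.

Then a line bundle is determined by its restrictions to the components, and $\mathrm{Pic}^0$ is the product of the $\mathrm{Pic}^0$ of the components, an abelian variety. A line with elliptic curves attached at one point each is an example. An irreducible nodal rational curve is not: its $\mathrm{Pic}^0$ is $\mathbb G_m$, which for $p\nmid n$ and $n>1$ has only $n$ points of order dividing $n$, and not $n^2$ as an elliptic curve does.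

Recall that an elliptic curve $E$ is ordinary if Frobenius on the line $H^1(E,\mathcal O)$ is nonzero. Ordinary elliptic curves exist over every algebraically closed field of characteristic $p$, since only finitely many $j$-invariants are supersingular.

**Step 1: the special curve $X_0$.** There are two cases.

*(a) $D\ne0$.* Since $\deg D\ge n$ and each $d_x<n$, we have $r\ge2$. Let $k_0=\overline{\mathbb F_p(a_1,\dots,a_r)}$. Let $X_0$ consist of $C_0=\mathbb P^1_{k_0}$ with marked points $a_1,\dots,a_r$ and ordinary elliptic curves $E_1,\dots,E_g$, with $E_i$ glued at its origin to $b_i\in C_0$. The $b_i$ are distinct and different from all $a_h$. As $r+g\ge3$, this is a stable pointed curve of type $(g,r)$.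

*(b) $D=0$.* Then $\mathcal L\not\cong\mathcal O$ has degree $0$. If $g=1$, then (5) says $\operatorname{rank}\ge0$ and there is nothing to prove. If $g\ge2$, forget the marked points: $\mathcal M_{g,r}\to\mathcal M_g$ is dominant, so $X$ is generic in $\mathcal M_g$, and $\varphi_{\mathcal L,0}$ depends only on $(X,\mathcal L)$. So take $r=0$, $k_0=\overline{\mathbb F}_p$, and let $X_0$ be a chain $E_1\cup\dots\cup E_g$ of ordinary elliptic curves, which is stable.

Both curves are of compact type.

**Step 2: a family joining $X_0$ to $X^\bullet$.** The stack $\overline{\mathcal M}_{g,r}\otimes\mathbb F_p$ is a smooth irreducible Deligne–Mumford stack containing $\mathcal M_{g,r}\otimes\mathbb F_p$ as a dense open substack (Deligne–Mumford, Knudsen). Choose a connected étale chart $U$, a scheme of finite type over $\mathbb F_p$, and $u\in U$ such that $X_0$ is the base change to $k_0$ of the curve over $u$. This is possible because $k_0$ is algebraically closed, so a $k_0$-point of the stack lifts to an étale atlas. $U$ is smooth over $\mathbb F_p$ and connected, hence integral. Its generic point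 $\eta$ maps to the generic point of the stack, and $u\ne\eta$ because $X_0$ is singular. There is a discrete valuation ring with fraction field $\kappa(\eta)$ that dominates $\mathcal O_{U,u}$ (EGA II, 7.1.7); as $\mathcal O_{U,u}$ is regular, the order of vanishing along its maximal ideal gives one. Let $R$ be its strict henselization, $\mathcal K=\operatorname{Frac}R$, $\kappa$ its residue field, and $(\mathcal X;x_1,\dots,x_r)$ the pulled-back stable curve over $R$.

Over a common extension $\kappa'$ of $\kappa$ and $k_0$ (over $\kappa(u)$) the special fiber becomes $X_0\otimes\kappa'$. Since $X^\bullet$ and $\mathcal X_{\mathcal K}$ both lie over the generic point of the stack, there is an algebraically closed field $\Omega$ containing $k$ and $\mathcal K$ with $X^\bullet_\Omega\cong(\mathcal X;x_1,\dots,x_r)_\Omega$. Ranks may be computed over $\Omega$ and $\kappa'$. Write $D=\sum_hd_hx_h$. This is a relative Cartier divisor on $\mathcal X$, since the $x_h$ lie in the smooth locus.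

**Step 3: extending $\mathcal L$ over the family.** We show that $\mathcal L$ extends to an $n$-th root of $\mathcal O(-D)$ on $\mathcal X$ with controlled degrees. Write $s=s(D)$. Put $\mathcal M=\mathcal O_{\mathcal X}(-sx_1)$ in case (a), $\mathcal M=\mathcal O_{\mathcal X}$ in case (b), and $\mathcal A=\mathcal O(-D)\otimes\mathcal M^{-n}$. On every component of every geometric fiber $\mathcal A$ has degree $0$: its total degree is $-ns+ns=0$, and all marked points of $X_0$ lie on $C_0$. So $\mathcal A$ defines a section of $P=\mathrm{Pic}^0_{\mathcal X/R}$, a smooth separated $R$-group scheme (Bosch–Lütkebohmert–Raynaud, *Néron Models*, 9.4, Thm. 1). Its fibers are abelian varieties of dimension $g$; for the special fiber this uses compact type. As $p\nmid n$, $[n]:P\to P$ is étale (loc. cit., 7.3, Lemma 2). So $T=[n]^{-1}(\mathcal A)$ is étale and separated over $R$. On each fiber $[n]$ is surjective with kernel of geometric order $n^{2g}$, so both fibers of $T$ have exactly $n^{2g}$ geometric points.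

Since $\kappa$ is separably closed, $T_\kappa$ consists of $n^{2g}$ rational points. Since $R$ is henselian and $T$ is étale, each lifts to a section in $T(R)$. Two sections that agree on the generic fiber agree: as $T$ is separated, their equalizer is closed in $\operatorname{Spec}R$; it contains the generic point, and $\operatorname{Spec}R$ is reduced. So our $n^{2g}$ sections, whose special points are distinct, have distinct generic points, and by counting these are all geometric points of $T_{\mathcal K}$. Hence every geometric point of $T_{\mathcal K}$ comes from a section, and specialization is a bijection onto the geometric points of $T_\kappa$.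

Next, $\mathcal X/R$ has a section: the special fiber has a smooth $\kappa$-point because $\kappa$ is separably closed, and it lifts. Also $\mathrm{Pic}(R)=0$. So elements of $P(R)$ are classes of line bundles on $\mathcal X$. Now $\mathcal L_\Omega\otimes\mathcal M_\Omega^{-1}$ has degree $0$ and its $n$-th power is $\mathcal A_\Omega$, so it is a geometric point of $T_{\mathcal K}$. The corresponding section, tensored with $\mathcal M$, is a line bundle $\widetilde{\mathcal L}$ on $\mathcal X$ with
$$\widetilde{\mathcal L}_\Omega\cong\mathcal L_\Omega,\qquad\widetilde{\mathcal L}^{\,n}\cong\mathcal O(-D),\qquad\widetilde{\mathcal L}\otimes\mathcal M^{-1}\in P(R).$$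
Let $\mathcal L_0$ be its restriction to $X_0\otimes\kappa'$, and $\mathcal L_i=\mathcal L_0|_{E_i}$. Then:

- $\mathcal L_i$ has degree $0$ and $\mathcal L_i^n\cong\mathcal O$, hence $\mathcal L_i^q\cong\mathcal L_i$;
- in case (a), $\mathcal L_0|_{C_0}\cong\mathcal O(-s)$ with $s\ge1$;
- in case (b), $\mathcal L_0\not\cong\mathcal O$, because specialization is a bijection carrying the trivial class to the trivial class; so some $\mathcal L_i\not\cong\mathcal O$, because on a tree of curves a line bundle trivial on all components is trivial.

**Step 4: dimensions on the two fibers agree.** This is what makes semicontinuity useful. We have $\mathcal L_0^q(D)=\mathcal L_0\otimes\mathcal L_0^n(D)\cong\mathcal L_0$. Moreover $H^0(\mathcal L_0)=0$: a section vanishes on $C_0$ in case (a), since the degree there is $-s<0$, and on some $E_i$ with $\mathcal L_i\not\cong\mathcal O$ in case (b). On any other component it is a section of a degree-$0$ bundle, hence either zero or a nowhere vanishing section of a trivial bundle. It vanishes at a node shared with a component where it is already zero, so by connectedness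 it is zero everywhere. Therefore
$$h^1(\mathcal L_0)=h^1(\mathcal L_0^q(D))=g-1+s.$$
The same numbers hold for $\mathcal L_\Omega$ and $\mathcal L_\Omega^q(D)\cong\mathcal L_\Omega$, whose $H^0$ vanishes too.

**Step 5: semicontinuity.** Let $M'=H^1(\mathcal X,\widetilde{\mathcal L}^{\,q}(D))$, and let $Q$ be the cokernel of the linearization $R\otimes_{\mathrm{Fr}^t,R}H^1(\mathcal X,\widetilde{\mathcal L})\to M'$ of $\varphi_{\widetilde{\mathcal L},D}$. Since $H^1$ is the top cohomology of the fibers, it commutes with base change, and so does the construction of $\varphi$ (Frobenius commutes with ring maps). So $Q\otimes\Omega$ and $Q\otimes\kappa'$ are the cokernels of the linearizations of $\varphi_{\mathcal L_\Omega,D}$ and $\varphi_{\mathcal L_0,D}$. As $Q$ is a finitely generated $R$-module, Nakayama gives $\dim_\Omega Q\otimes\Omega\le\dim_{\kappa'}Q\otimes\kappa'$. The targets have equal dimension by Step 4, hence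
$$\operatorname{rank}\varphi_{\mathcal L,D}\ge\operatorname{rank}\varphi_{\mathcal L_0,D}.\tag{8}$$

**Step 6: the rank on the special curve.** We split $H^1(\mathcal L_0)$ into a combinatorial part, on which nothing is lost, and the components. Let $C_v$ run over the components and $y$ over the nodes. The sequence
$$0\to\mathcal L_0\to\bigoplus_v\mathcal L_0|_{C_v}\to\bigoplus_y\mathcal L_0(y)\to0,$$
whose second map takes the difference of the two values at each node, and its analogue for $\mathcal L_0^q(D)$, are compatible with $u\mapsto u^q$, since $D$ avoids the nodes and $u^q-w^q=(u-w)^q$. As $H^0(\mathcal L_0)=0$, with $A=\operatorname{coker}\big(\bigoplus_vH^0(C_v,\mathcal L_0|_{C_v})\hookrightarrow\bigoplus_y\mathcal L_0(y)\big)$ we get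
$$0\to A\to H^1(X_0,\mathcal L_0)\to\bigoplus_vH^1(C_v,\mathcal L_0|_{C_v})\to0,\tag{9}$$
where $X_0$ stands for $X_0\otimes\kappa'$; likewise with $A'$ for $\mathcal L_0^q(D)\cong\mathcal L_0$.

*The linearization $A\to A'$ is an isomorphism.* On each node line, $\kappa'\otimes_{\mathrm{Fr}^t}\mathcal L_0(y)\to\mathcal L_0(y)^q$ is an isomorphism. On $H^0(E_i,\cdot)$: if $\mathcal L_i\not\cong\mathcal O$, then $\mathcal L_i^q\cong\mathcal L_i\not\cong\mathcal O$ and both sides are $0$. If $\mathcal L_i\cong\mathcal O$, the two sides are generated by a nowhere vanishing $u$ and by $u^q$. On $H^0(C_0,\cdot)$ in case (a) both sides are $0$. Extension of scalars along $\mathrm{Fr}^t:\kappa'\to\kappa'$ is exact, so the cokernels are isomorphic too.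

*On $H^1(E_i,\mathcal L_i)$ the corank is $0$.* If $\mathcal L_i\not\cong\mathcal O$, both sides are $0$. If $\mathcal L_i\cong\mathcal O$, then with the generators $u$ and $u^q$ the map is the $t$-th iterate of Frobenius on the line $H^1(E_i,\mathcal O)$. It is nonzero because $E_i$ is ordinary, so its linearization is bijective.

*On $H^1(C_0,\mathcal O(-s))$ in case (a)* the rank is $\min_ls_l-1$ by Proposition 4, after extension of scalars from $K$ to $\kappa'$. Source and target both have dimension $s-1$, so the corank is $s-\min_ls_l$.

Linearize (9), map it to its analogue for $\mathcal L_0^q(D)$, and apply the snake lemma. Since $A\to A'$ becomes an isomorphism, the corank of $\varphi_{\mathcal L_0,D}$ is the sum of the coranks on the components: $s-\min_ls_l$ in case (a), and $0$ in case (b), where $s=\min_ls_l=0$. The target has dimension $g-1+s$, so in both cases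
$$\operatorname{rank}\varphi_{\mathcal L_0,D}=g-1+\min_ls_l.$$
Together with (8) this proves (5) for $g\ge1$.

## 8. The minimum of $h^0$ and the existence of $\Theta_{\mathcal E_D}$

*Proof of Theorem 1.* The rank formula is (2) for $\mathcal J=\mathcal L$ together with (5), which was proved in Section 6 for $g=0$ and in Section 7 for $g\ge1$. The hypotheses of Lemma 1 hold for $\mathcal J=\mathcal L$: they are automatic if $D\ne0$, and were checked after (3) if $D=0$. So
$$h^0(X_t,\mathcal E_D\otimes\mathcal L_{(t)})=g-1+s(D)-\big(g-1+\min_is(D^{(i)})\big)=s(D)-\min_is(D^{(i)}).$$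
Every $\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t)$ is of the form $\mathcal J_{(t)}$ with $\deg\mathcal J=-s(D)$, so (3) says that this value is the minimum. $\square$

*Proof of Theorem 2.* Suppose $\deg D^{(i)}\ge\deg D$ for all $i$. Since $D^{(0)}=D$, $\min_is(D^{(i)})=s(D)$, and Theorem 1 gives $H^0(X_t,\mathcal E_D\otimes\mathcal L_{(t)})=0$, with $\deg\mathcal L_{(t)}=-s(D)$. So the closed locus defining $\Theta_{\mathcal E_D}$ does not contain $[\mathcal L_{(t)}]$. It is a proper subset, and $\Theta_{\mathcal E_D}$ exists.

Conversely, suppose $s(D^{(i)})<s(D)$ for some $i$. By (3), every $\mathcal J'\in\mathrm{Pic}^{-s(D)}(X_t)$ satisfies $h^0(\mathcal E_D\otimes\mathcal J')\ge s(D)-s(D^{(i)})>0$. The locus is all of $\mathrm{Pic}^{-s(D)}(X_t)$, and $\Theta_{\mathcal E_D}$ does not exist. $\square$
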